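\title{Unit groups of integral group rings are not determined by their finite quotients}

\begin{abstract}
We construct finite groups $G$ and $H$ such that the unit groups of $\mathbb{Z}G$ and $\mathbb{Z}H$ have isomorphic profinite completions, and hence the same finite epimorphic images, while neither unit group embeds in the other. One such pair has order $2^{12}\cdot 3^{11}\cdot 11\cdot 23$. The rings $\mathbb{Z}G$ and $\mathbb{Z}H$ are realized as orders in one rational algebra that coincide away from the prime $3$ and differ at $3$ by an automorphism of the algebra. The congruence subgroup theorem turns this $3$-adic twist into an isomorphism of profinite completions, and a quadratic Gauss period shows that $\mathbb{Z}G\not\cong\mathbb{Z}H$.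
\end{abstract}

\section{Introduction}

For a finite group $P$ let $\mathcal{U}(\mathbb{Z}P)$ be the group of units of the integral group ring $\mathbb{Z}P$. It is finitely generated, and it is residually finite, because distinct elements of $\mathbb{Z}P$ stay distinct modulo some integer $q$. So every single unit is seen by a finite quotient, and one may ask whether the list of finite quotients remembers the group. The following question comes from Chagas, del R\'{\i}o and Zalesskii \cite{CRZ}.

\begin{quote}
\emph{Let $G$ and $H$ be finite groups such that $\mathcal{U}(\mathbb{Z}G)$ and $\mathcal{U}(\mathbb{Z}H)$ have the same finite epimorphic images up to isomorphism. Are $\mathcal{U}(\mathbb{Z}G)$ and $\mathcal{U}(\mathbb{Z}H)$ isomorphic?}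
\end{quote}

In the simplest cases the answer is yes. If $\mathcal{U}(\mathbb{Z}G)$ is finite of order $N$, then $\mathcal{U}(\mathbb{Z}H)$ is residually finite with all finite quotients of order at most $N$; so it is finite, and each of the two groups is a quotient of the other. If $G$ is abelian, all finite quotients of $\mathcal{U}(\mathbb{Z}H)$ are abelian, so both unit groups are finitely generated abelian groups. Such a group $U$ is determined by the groups $U/U^n$, and $U/U^n$ is its largest quotient of exponent dividing $n$.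

The picture changes when $\mathbb{Q}G$ has large matrix components. By the congruence subgroup theorem, the finite quotients of the units of reduced norm $1$ are then, up to a finite central kernel, congruence quotients, and these depend only on the rings $\mathbb{Z}_\ell G$, one prime $\ell$ at a time. The abstract group $\mathcal{U}(\mathbb{Z}H)$ is more rigid: if $G$ has trivial center and $|G|=|H|$, an embedding of $G$ into $\mathcal{U}(\mathbb{Z}H)$ already forces $\mathbb{Z}G\cong\mathbb{Z}H$ (Section~\ref{sec:global}). One is led to guess that the answer is no, and to look for group rings that are isomorphic at every prime but not globally. This guess is right.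

\begin{theorem}\label{thm:main}
Let $r$ be a prime with $r\equiv 23 \pmod{24}$ such that $m=(r-1)/2$ is prime \textup{(}for example $r=23$, $m=11$, or $r=47$, $m=23$\textup{)}. Let $G$ and $H$ be the groups of order $2^m\cdot 3^m\cdot 2mr$ defined in Section~\ref{sec:groups}. Then:
\begin{enumerate}
\item[(1)] the profinite completions of $\mathcal{U}(\mathbb{Z}G)$ and $\mathcal{U}(\mathbb{Z}H)$ are isomorphic, so these groups have the same finite epimorphic images;
\item[(2)] $G$ does not embed in $\mathcal{U}(\mathbb{Z}H)$ and $H$ does not embed in $\mathcal{U}(\mathbb{Z}G)$; so neither unit group embeds in the other, and in particular $\mathcal{U}(\mathbb{Z}G)\not\cong\mathcal{U}(\mathbb{Z}H)$;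
\item[(3)] $\mathbb{Z}_\ell G\cong\mathbb{Z}_\ell H$ for every prime $\ell$, and $\mathcal{U}(\mathbb{Z}G)$ and $\mathcal{U}(\mathbb{Z}H)$ are abstractly commensurable, that is, they have isomorphic subgroups of finite index.
\end{enumerate}
\end{theorem}

For $r=23$ the group $G$ is $(\mathbb{F}_{2^{11}}\times\mathbb{F}_{3^{11}})\rtimes\big((C_{23}\rtimes C_{11})\times C_2\big)$, of order $2^{12}\cdot3^{11}\cdot11\cdot23$, and $H$ is the same except that the generator of $C_{23}$ acts on $\mathbb{F}_{3^{11}}$ through its inverse.

The construction rests on one observation. Let a group $C$ act on a $2$-group $V$ and on a $3$-group $W$, both elementary abelian, let $\gamma$ be an involutive automorphism of $C$, and mark twisted modules by $\gamma$. Put $G=(V\times W)\rtimes C$ and $H=(V\times W^\gamma)\rtimes C$; applying $\gamma$ to $C$ shows that also $H\cong(V^\gamma\times W)\rtimes C$. For $\ell\ne3$ the ring $\mathbb{Z}_\ell W$ is a full ring of functions on the set of characters of $W$, so it depends on this set with its $C$-action and not on the group structure.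 If twisting by $\gamma$ does not change that $C$-set, then $\mathbb{Z}_\ell G\cong\mathbb{Z}_\ell H$. For $\ell=3$ the same holds with $V$ in place of $W$ and the second description of $H$. The integral group ring, on the other hand, sees the modules $V$ and $W$ simultaneously and notices that only one of them has been twisted.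

Local isomorphisms alone do not give (1). A unit of $\mathbb{Z}G$ has reduced norms that are global units, and a twist performed at one prime must not disturb them; and the profinite completion need not be a product over the primes, because of the congruence kernel. Section~\ref{sec:model} shows the method and the first of these obstacles in a model case. Sections~\ref{sec:groups} and~\ref{sec:global} define the groups and prove (2). Section~\ref{sec:orders} proves (3), and Sections~\ref{sec:components}--\ref{sec:iso} prove (1).

\section{Profinite completions and a model case}\label{sec:model}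

The \emph{profinite completion} of a group $U$ is $\widehat U=\varprojlim U/N$, over the normal subgroups $N$ of finite index. We use the following standard facts. The image of $U$ is dense in $\widehat U$, and the finite quotients of $U$ are the quotients of $\widehat U$ by open normal subgroups. Every homomorphism from $U$ to a profinite group extends uniquely to a continuous homomorphism on $\widehat U$. Completion commutes with finite direct products. If $U_0$ has finite index in $U$, the closure of its image in $\widehat U$ is $\widehat{U_0}$.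

An \emph{order} in a finite-dimensional $\mathbb{Q}$-algebra $A$ is a subring that is finitely generated as an abelian group and spans $A$. For an order $\Lambda$ put $\Lambda_\ell=\mathbb{Z}_\ell\otimes\Lambda$ and $\widehat\Lambda=\prod_\ell\Lambda_\ell$. To compare the unit groups of two orders we place both completions inside that of a larger order.

\begin{lemma}\label{lem:closure}
Let $\Lambda\subseteq M$ be orders in $A$, let $U=M^\times$, and let $\kappa:\widehat U\to\widehat M^\times$ be the continuous extension of the inclusion. Then $U\subseteq\widehat U$, the group $\Lambda^\times$ has finite index in $U$ and is dense in $\kappa^{-1}(\widehat\Lambda^\times)$, and $\kappa^{-1}(\widehat\Lambda^\times)$ is the profinite completion of $\Lambda^\times$.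
\end{lemma}

\begin{proof}
The map $U\to\widehat U$ is injective because its composite with $\kappa$ is. Choose $q\ge1$ with $qM\subseteq\Lambda$. If $u\in\widehat M^\times$ is congruent to $1$ modulo $q\widehat M$, so is $u^{-1}$, and both lie in $\widehat\Lambda$. Hence $\widehat\Lambda^\times$ is open in $\widehat M^\times$, and $\mathcal{O}=\kappa^{-1}(\widehat\Lambda^\times)$ is an open subgroup of $\widehat U$. As $M/\Lambda$ is finite, $M/\Lambda\to\widehat M/\widehat\Lambda$ is bijective, so $M\cap\widehat\Lambda=\Lambda$; applying this to $u$ and $u^{-1}$ gives $U\cap\mathcal{O}=\Lambda^\times$. An open subgroup has finite index and meets the dense subgroup $U$ in a dense subgroup of itself.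
\end{proof}

The main external input is the congruence subgroup theorem.

\begin{theorem}[Bass--Milnor--Serre \cite{BMS}]\label{thm:bms}
Let $O$ be the ring of integers of a number field $K$ and let $n\ge3$. The natural map $\widehat{\mathrm{SL}_n(O)}\to\mathrm{SL}_n(\widehat O)$ is surjective with central kernel. The kernel is trivial if $K$ has a real embedding, and isomorphic to the group of roots of unity of $K$ if $K$ is totally complex.
\end{theorem}

\begin{example}\label{ex:model}
Let $R_q=\mathbb{Z}+qM_5(\mathbb{Z})$. In $M=M_5(\mathbb{Z})\times M_5(\mathbb{Z})$ consider the orders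
\[
\Lambda=R_6\times R_1,\qquad \Gamma=R_2\times R_3,
\]
and let $\Pi$ exchange the two factors. Since $(R_q)_\ell$ depends only on the $\ell$-part of $q$, we have $\Gamma_\ell=\Lambda_\ell$ for $\ell\ne3$ and $\Gamma_3=\Pi(\Lambda_3)$. Let $\Delta(q)$ be the kernel of $\mathrm{SL}_5(\mathbb{Z})\to\mathrm{SL}_5(\mathbb{Z}/q)$. For $q\in\{1,2,3,6\}$ we have $R_q^\times=\{\pm1\}\times\Delta(q)$. Indeed, a unit is congruent to $\pm1$ modulo $q$. If $3\mid q$, change its sign to make it congruent to $1$; then its determinant is $\pm1$ and congruent to $1$ modulo $3$. If $q\le2$, change its sign to make the determinant $1$, which is possible as $5$ is odd.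

Put $S_\ell=\mathrm{SL}_5(\mathbb{Z}_\ell)$, let $K_\ell\le S_\ell$ be the kernel of reduction modulo $\ell$, and let $S'=\prod_{\ell\ge5}S_\ell$. By Theorem~\ref{thm:bms} with $K=\mathbb{Q}$,
\begin{align*}
\widehat{\Delta(6)}\times\widehat{\Delta(1)}&=(K_2\times K_3\times S')\times(S_2\times S_3\times S'),\\
\widehat{\Delta(2)}\times\widehat{\Delta(3)}&=(K_2\times S_3\times S')\times(S_2\times K_3\times S').
\end{align*}
Applying $\Pi$ at the prime $3$ and the identity at all other primes maps the first group onto the second, so $\Lambda^\times$ and $\Gamma^\times$ have isomorphic profinite completions. They are not isomorphic: the permutation matrix of a $5$-cycle gives an element of order $5$ in $\Lambda^\times$, whereas $\Delta(p)$ lies in the pro-$p$ group $K_p$, so torsion elements of $\Gamma^\times$ have order $2^i3^j$.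

We had to split off the signs first. The map ``$\Pi$ at $3$, identity elsewhere'' sends the unit $(-1,1)$ to an element of $\widehat M^\times$ whose first component has determinant $1$ at the prime $3$ and $-1$ at all other primes. This is not a limit of global units, whose determinant is the same sign at all primes.
\end{example}

For the group rings we shall prove instead that $\Pi$ preserves the reduced norms of all units, and we shall have to deal with centers for which the kernel in Theorem~\ref{thm:bms} is not trivial.

\section{The groups}\label{sec:groups}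

\subsection*{Arithmetic of $r$}
Fix $r$ and $m$ as in Theorem~\ref{thm:main}. Since $r\equiv7\pmod8$, the number $2$ is a square modulo $r$. Since $r\equiv3\pmod 4$ and $r\equiv2\pmod3$, quadratic reciprocity shows that $3$ is a square, and $-1$ is not. The group $\Sigma\le(\mathbb{Z}/r)^\times$ of squares has prime order $m$, so each of $2$ and $3$ generates $\Sigma$. Fix $t$ with $3^t\equiv2\pmod r$; then $m\nmid t$. Also $m\equiv11\pmod{12}$, so $m\ge11$ is odd and $3\nmid 2mr$.

Let $\zeta=e^{2\pi i/r}$ and let $\sigma$ be the automorphism $\zeta\mapsto\zeta^2$ of $\mathbb{Q}(\zeta)$. It generates the subgroup of index $2$ of the Galois group, so its fixed field is the quadratic subfield $k=\mathbb{Q}(\sqrt{-r})$. The ring of integers $O_k$ has $O_k^\times=\{\pm1\}$, as $r>3$. Let $\eta_0=\sum_{i\in\Sigma}\zeta^i\in O_k$. Its complex conjugate is the sum over the nonsquares, so $\eta_0+\overline{\eta_0}=-1$, and $\eta_0-\overline{\eta_0}$ is the quadratic Gauss sum, whose square is $-r$. Therefore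
\begin{equation}\label{eq:period}
\eta_0+\overline{\eta_0}=-1,\qquad \eta_0\overline{\eta_0}=\frac{r+1}{4}\equiv0\pmod 6 .
\end{equation}

\subsection*{The group $C$}
Let
\[
C=\langle a,b\mid a^r=b^m=1,\ bab^{-1}=a^2\rangle\times\langle z\mid z^2=1\rangle,\qquad |C|=2mr,
\]
and $E=C/\langle a\rangle=\langle\bar b\rangle\times\langle\bar z\rangle\cong C_m\times C_2$. Let $\gamma\in\operatorname{Aut}(C)$ be given by $\gamma(a)=a^{-1}$, $\gamma(b)=b$, $\gamma(z)=z$. Then $\gamma^2=1$, and $\gamma$ induces the identity on $E$. For $\epsilon=\pm1$ let $C$ act on $\mathbb{Q}(\zeta)$ with $a$ acting as multiplication by $\zeta$, $b$ as $\sigma$ and $z$ as $\epsilon$; this gives a homomorphism $\rho_\epsilon:\mathbb{Q}C\to\operatorname{End}_k(\mathbb{Q}(\zeta))$, and $C$ preserves $\mathbb{Z}[\zeta]$.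

\begin{lemma}\label{lem:QC}
\begin{enumerate}
\item[(a)] The map $\mathbb{Q}C\to\mathbb{Q}E\times\operatorname{End}_k(\mathbb{Q}(\zeta))\times\operatorname{End}_k(\mathbb{Q}(\zeta))$ given by the projection, $\rho_+$ and $\rho_-$ is an isomorphism.
\item[(b)] $\mathbb{Z}[\zeta]$ is a free $O_k$-module of rank $m$.
\item[(c)] $\overline{\rho_\epsilon(\mu)s}=\rho_\epsilon(\gamma(\mu))\,\overline s$ for $\mu\in\mathbb{Q}C$ and $s\in\mathbb{Q}(\zeta)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The idempotents $e=\frac1r\sum_ia^i$ and $\frac12(1\pm z)$ are central, $\mathbb{Q}Ce\cong\mathbb{Q}E$, and $\mathbb{Q}\langle a\rangle(1-e)\cong\mathbb{Q}(\zeta)$. So $\mathbb{Q}C(1-e)\frac12(1+\epsilon z)\cong\bigoplus_{j=0}^{m-1}\mathbb{Q}(\zeta)b^j$, and $\rho_\epsilon$ vanishes on the other two factors. On this factor $\rho_\epsilon$ is injective by Dedekind's independence of the automorphisms $\sigma^j$, and both sides have dimension $m(r-1)=2m^2$ over $\mathbb{Q}$.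

(b) The ring $\mathbb{Z}[\zeta]$ is the ring of integers of $\mathbb{Q}(\zeta)$, so it contains $O_k$ and equals $O_k[\zeta]$. The minimal polynomial $\prod_{i\in\Sigma}(X-\zeta^i)$ of $\zeta$ over $k$ is monic of degree $m$ with coefficients in $O_k$, so $1,\zeta,\dots,\zeta^{m-1}$ is a basis.

(c) We have $\overline{\zeta s}=\zeta^{-1}\overline s$, and conjugation commutes with $\sigma$ and $\epsilon$.
\end{proof}

Thus $\gamma$ induces complex conjugation on the two factors $k$ of the center of $\mathbb{Q}C$. This is where $r\equiv3\pmod 4$ matters: if $-1$ were a power of $2$ modulo $r$, then $\gamma$ would be conjugation by a power of $b$, and twisting by $\gamma$ would change no module.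

\subsection*{The groups $G$ and $H$}
Let $V=\mathbb{F}_{2^m}$ and $W=\mathbb{F}_{3^m}$, and let $\alpha\in V^\times$ and $\beta\in W^\times$ have order $r$. As $2$ and $3$ have order $m$ modulo $r$, such elements exist and $V=\mathbb{F}_2[\alpha]$, $W=\mathbb{F}_3[\beta]$. Let $C$ act on the additive groups by
\[
a\cdot v=\alpha v,\quad b\cdot v=v^2,\quad z\cdot v=v;\qquad a\cdot w=\beta w,\quad b\cdot w=w^{3^t},\quad z\cdot w=-w .
\]
The relation $bab^{-1}=a^2$ holds on $W$ because $\beta^{3^t}=\beta^2$. Put $T=V\times W$, written multiplicatively inside groups and group rings. We define $G$ and $H$ as the semidirect products $T\rtimes C$ with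
\[
\begin{array}{lll}
G: & cvc^{-1}=c\cdot v, & cwc^{-1}=c\cdot w;\\[2pt]
H: & cvc^{-1}=c\cdot v, & cwc^{-1}=\gamma(c)\cdot w.
\end{array}
\]
The dot always denotes the untwisted action, extended linearly to $\mathbb{Z}C$.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] For $r\nmid i$, the element $a^i-1$ acts invertibly on $V$ and on $W$.
\item[(b)] The only $a$-invariant subgroups of $V$ are $0$ and $V$.
\item[(c)] The fixed points of $b$ are $\mathbb{F}_2$ in $V$ and $\mathbb{F}_3$ in $W$.
\item[(d)] $C$ acts faithfully on $W$, and $Z(G)=Z(H)=1$.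
\end{enumerate}
\end{lemma}

\begin{proof}
(a) It acts as multiplication by $\alpha^i-1\ne0$ and $\beta^i-1\ne0$. (b) An $a$-invariant subgroup is an ideal of the field $\mathbb{F}_2[\alpha]$. (c) The element $b$ acts by a generator of the Galois group over the prime field; for $W$ this uses $\gcd(t,m)=1$. (d) If $a^ib^jz^e$ acts trivially on $W$, evaluating at the unit element of the field gives $(-1)^e\beta^i=1$. As $r$ is odd, $r\mid i$ and $e$ is even. Then $b^j$ acts trivially, so $m\mid tj$ and $m\mid j$. A central element $\tau c$ of $G$ or $H$, with $\tau\in T$ and $c\in C$, centralizes $W$, so $c$ or $\gamma(c)$ acts trivially on $W$ and $c=1$. Then $\tau$ commutes with $a$, and $\tau=1$ by (a).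
\end{proof}

\subsection*{The invariant that separates $G$ and $H$}
Since $\alpha$ and $\beta$ are roots of $(X^r-1)/(X-1)$, there are surjective ring homomorphisms $\pi_V:\mathbb{Z}[\zeta]\to V$, $\zeta\mapsto\alpha$, and $\pi_W:\mathbb{Z}[\zeta]\to W$, $\zeta\mapsto\beta$. They are $\mathbb{Z}C$-linear when $C$ acts on $\mathbb{Z}[\zeta]$ through $\rho_-$: the identities $\pi_V(\sigma s)=\pi_V(s)^2$ and $\pi_W(\sigma s)=\pi_W(s)^{3^t}$ compare ring homomorphisms that agree at $\zeta$, and $-1=1$ on $V$. By \eqref{eq:period}, the elements $\pi_V(\eta_0)$ and $\pi_V(\overline{\eta_0})$ have sum $-1$ and product $0$, and the same holds for $\pi_W$. Hence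
\begin{equation}\label{eq:distinct}
\{\pi_V(\eta_0),\pi_V(\overline{\eta_0})\}=\{0,-1\},\qquad \{\pi_W(\eta_0),\pi_W(\overline{\eta_0})\}=\{0,-1\}.
\end{equation}
The class sum $\eta=\sum_{i\in\Sigma}a^i\in Z(\mathbb{Z}C)$ therefore acts on each of $V$ and $W$ as one of the integers $0$ and $-1$, and $\gamma(\eta)$ acts as the other. Passing from $G$ to $H$ keeps the integer for $V$ and changes the integer for $W$. So in exactly one of the two groups $\eta$ acts on $V$ and $W$ by the same integer, that is, one of $\eta$, $\gamma(\eta)$ annihilates all of $T$. The next section shows that the integral group ring detects this difference.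

\section{The integral group rings are not isomorphic}\label{sec:global}

For a finite group $P$ let $I(P)$ be the augmentation ideal of $\mathbb{Z}P$ and $\mathcal{U}_1(\mathbb{Z}P)$ the group of units of augmentation $1$, so that $\mathcal{U}(\mathbb{Z}P)=\{\pm1\}\times\mathcal{U}_1(\mathbb{Z}P)$. For $N\trianglelefteq P$ the kernel of $\mathbb{Z}P\to\mathbb{Z}[P/N]$ is $I(N)\mathbb{Z}P$. We recall the Berman--Higman lemma and two consequences.

\begin{lemma}\label{lem:BH}
Let $F$ be a finite subgroup of $\mathcal{U}_1(\mathbb{Z}P)$.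
\begin{enumerate}
\item[(a)] Every $u\in F\setminus\{1\}$ has coefficient $0$ at $1\in P$.
\item[(b)] $|F|$ divides $|P|$.
\item[(c)] If $|F|=|P|$, then $F$ is a $\mathbb{Z}$-basis of $\mathbb{Z}P$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $x_1$ for the coefficient of $1$ in $x\in\mathbb{Q}P$. Left multiplication by $x$ on $\mathbb{C}P$ has trace $|P|x_1$. (a) Multiplication by $u$ is diagonalizable and its trace is a sum of $|P|$ roots of unity, so $|u_1|\le1$. If the integer $u_1$ is not $0$, all eigenvalues equal $u_1=\pm1$, so $u=\pm1$ and $u=1$. (b) By (a) the idempotent $|F|^{-1}\sum_{u\in F}u$ has trace $|P|/|F|$, and the trace of an idempotent is its rank. (c) By (a), $(uu'^{-1})_1=\delta_{u,u'}$ for $u,u'\in F$. So $F$ is linearly independent, hence a $\mathbb{Q}$-basis of $\mathbb{Q}P$, and the coordinate of $x\in\mathbb{Z}P$ at $u$ is the integer $(xu^{-1})_1$.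
\end{proof}

A normal abelian subgroup, with its conjugation action, can be read off from ideals of the group ring.

\begin{lemma}\label{lem:module}
Let $N$ be an abelian normal subgroup of $P$. Then $n\mapsto n-1$ induces an isomorphism of left $\mathbb{Z}P$-modules $N\cong I(N)\mathbb{Z}P/I(N)I(P)$, where $P$ acts on $N$ by conjugation.
\end{lemma}

\begin{proof}
The subgroup $I(N)I(P)$ is a left ideal because $gI(N)=I(N)g$ for $g\in P$. Let $g_1=1,g_2,\dots,g_d$ represent the cosets of $N$. Then $1,g_2-1,\dots,g_d-1$ is a basis of $\mathbb{Z}P$ as a left $\mathbb{Z}N$-module, and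
\[
I(N)\mathbb{Z}P=I(N)\oplus\bigoplus_{i\ge2}I(N)(g_i-1),\qquad I(P)=I(N)\oplus\bigoplus_{i\ge2}\mathbb{Z}N(g_i-1).
\]
So $I(N)I(P)=I(N)^2\oplus\bigoplus_{i\ge2}I(N)(g_i-1)$, and the quotient is $I(N)/I(N)^2$, which is isomorphic to $N$ through $n\mapsto n-1$. Finally $g(n-1)=(gng^{-1}-1)g\equiv gng^{-1}-1$ modulo $I(N)I(P)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}\,(2)]
\emph{Step 1: reduction to a ring isomorphism.} Let $\varphi:G\to\mathcal{U}(\mathbb{Z}H)$ be injective and let $f$ be its composite with the projection onto $\mathcal{U}_1(\mathbb{Z}H)$. The kernel of $f$ is normal of order at most $2$, hence central, hence trivial. As $|G|=|H|$, Lemma~\ref{lem:BH}(c) shows that $f$ extends to an augmentation-preserving ring isomorphism $f:\mathbb{Z}G\to\mathbb{Z}H$. Since $Z(H)=1$ as well, an embedding of $H$ in $\mathcal{U}(\mathbb{Z}G)$ gives an augmentation-preserving isomorphism $\mathbb{Z}H\to\mathbb{Z}G$, and we let $f$ be its inverse. In both cases it suffices to show that no augmentation-preserving isomorphism $f:\mathbb{Z}G\to\mathbb{Z}H$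 exists. Suppose that there is one.

\emph{Step 2: $f$ respects $V$ and $W$.} The image of $f(W)$ in $\mathcal{U}_1(\mathbb{Z}[H/W])$ is a $3$-group and $|H/W|=2^m\cdot 2mr$ is prime to $3$, so the image is trivial by Lemma~\ref{lem:BH}(b). The image of $f(V)$ in $\mathcal{U}_1(\mathbb{Z}[H/V])$ is a $2$-group of order dividing $3^m\cdot2mr$, so it has order at most $2$. The kernel of $V\to\mathcal{U}_1(\mathbb{Z}[H/V])$ is thus a subgroup of index at most $2$ that is normal in $G$; by Lemma~\ref{lem:basic}(b) and $|V|>2$ it is $V$. So for $N\in\{V,W\}$ we have $f(I(N)\mathbb{Z}G)\subseteq I(N)\mathbb{Z}H$. Both sides have rank $|G|-|G/N|$, so the quotient is a finite subgroup of the torsion-free group $\mathbb{Z}H/f(I(N)\mathbb{Z}G)\cong\mathbb{Z}[G/N]$, and equality holds. From $vw-1=v(w-1)+(v-1)$ we get $I(T)\mathbb{Z}G=I(V)\mathbb{Z}G+I(W)\mathbb{Z}G$, and the same in $H$. Hence $f$ induces a ring automorphism $f_C$ of $\mathbb{Z}C=\mathbb{Z}[G/T]=\mathbb{Z}[H/T]$.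

\emph{Step 3: the modules.} We have $f(I(G))=I(H)$ and $I(N)I(G)=(I(N)\mathbb{Z}G)\,I(G)$, so $f$ maps $I(N)I(G)$ onto $I(N)I(H)$. By Lemma~\ref{lem:module}, and since $T$ centralizes $V$ and $W$, we obtain additive bijections $\nu:V\to V$ and $\mu:W\to W$ with
\begin{equation}\label{eq:numu}
\nu(y\cdot v)=f_C(y)\cdot\nu(v),\qquad \mu(y\cdot w)=\gamma(f_C(y))\cdot\mu(w)\qquad(y\in\mathbb{Z}C).
\end{equation}

\emph{Step 4: central characters.} The automorphism $f_C$ need not come from an automorphism of $C$, but its effect on the center is easy to control. By Lemma~\ref{lem:QC}(a), a central element $y$ of $\mathbb{Q}C$ acts under $\rho_\epsilon$ as a scalar $\chi_\epsilon(y)\in k$, and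
\[
Z(\mathbb{Q}C)\cong k\times k\times\mathbb{Q}^2\times\mathbb{Q}(\zeta_m)^2,
\]
with $\chi_+,\chi_-$ the projections onto the factors $k$ and $\zeta_m=e^{2\pi i/m}$. Put $\chi=\chi_-$. The surjective homomorphism $\chi\circ f_C:Z(\mathbb{Q}C)\to k$ factors through one of the six fields and maps it isomorphically onto $k$. Since $[\mathbb{Q}(\zeta_m):\mathbb{Q}]=m-1>2$, it is one of $\chi_\pm,\overline{\chi_\pm}$. As $\chi_\pm(\eta)=\eta_0$, the element $\lambda=\chi(f_C(\eta))$ is $\eta_0$ or $\overline{\eta_0}$.

By the $\mathbb{Z}C$-linearity of $\pi_V$ and $\pi_W$, an element $y\in Z(\mathbb{Z}C)$ acts on $V$ as multiplication by $\pi_V(\chi(y))$ and on $W$ as multiplication by $\pi_W(\chi(y))$. By Lemma~\ref{lem:QC}(c), $\chi(\gamma(y))=\overline{\chi(y)}$. Take $y=\eta$ in \eqref{eq:numu}. The scalars $\pi_V(\eta_0)$ and $\pi_W(\eta_0)$ are integers by \eqref{eq:distinct}, so they commute with the additive maps $\nu$ and $\mu$, and we get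
\[
\pi_V(\eta_0)=\pi_V(\lambda),\qquad \pi_W(\eta_0)=\pi_W(\overline\lambda).
\]
By \eqref{eq:distinct} the first equation excludes $\lambda=\overline{\eta_0}$ and the second excludes $\lambda=\eta_0$. This contradiction shows that neither group embeds in the unit group of the other. The remaining assertions follow from $G\subseteq\mathcal{U}(\mathbb{Z}G)$ and $H\subseteq\mathcal{U}(\mathbb{Z}H)$.
\end{proof}

\section{Two orders in one algebra}\label{sec:orders}

We now make precise that twisting by $\gamma$ does not change the $C$-sets of characters, and use this to put $\mathbb{Z}G$ and $\mathbb{Z}H$ in the position of Example~\ref{ex:model}.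

\subsection*{Characters of $T$}
Let $X$ and $Y$ be the groups of complex characters of $V$ and $W$, and $\Xi=X\times Y$ that of $T$. Let $C$ act by $(c\xi)(\tau)=\xi(c^{-1}\cdot\tau)$, and let $C_\xi$ be the stabilizer of $\xi$. Characters in $X$ take the values $\pm1$, those in $Y$ take values in $\langle\omega\rangle$, where $\omega=e^{2\pi i/3}$. The element $z$ acts trivially on $X$ and by inversion on $Y$. So $z$ acts on $\Xi$ as complex conjugation: $z(x,y)=(x,y^{-1})=\overline{(x,y)}$.

\begin{lemma}\label{lem:stab}
\begin{enumerate}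
\item[(a)] The element $b$ fixes exactly one element $x_*$ of $X\setminus\{1\}$ and exactly two elements $y_*^{\pm1}$ of $Y\setminus\{1\}$.
\item[(b)] Every $C$-orbit in $\Xi\setminus\{1\}$ contains a point $\xi=(x,y)$ with $C_\xi\in\{\langle z\rangle,\langle b,z\rangle\}$ if $y=1$, and $C_\xi\in\{1,\langle b\rangle\}$ if $y\ne1$.
\end{enumerate}
\end{lemma}

\begin{proof}
An element $c\in C$ fixes $\xi$ if and only if $\xi$ is trivial on $(c^{-1}-1)\cdot T=(c-1)\cdot T$. (a) The number of fixed points of $b$ in $X$ is $|V/(b-1)\cdot V|=|\ker(b-1)|=2$, and in $Y$ it is $3$, by Lemma~\ref{lem:basic}(c). (b) Let $\xi\ne1$. By Lemma~\ref{lem:basic}(a), $C_\xi\cap\langle a\rangle=1$, so $|C_\xi|$ divides $2m$. The only involution of $C$ is $z$, since $\langle a,b\rangle$ has odd order, and $z\in C_\xi$ if and only if $y=1$. If $m$ divides $|C_\xi|$, then $C_\xi$ contains a Sylow $m$-subgroup of $C$, and after moving $\xi$ in its orbit this subgroup is $\langle b\rangle$.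
\end{proof}

All four stabilizers are fixed pointwise by $\gamma$. In each $C$-orbit on $X\setminus\{1\}$ choose a base point $x_0$ with stabilizer $\langle z\rangle$ or $\langle b,z\rangle$, and put $B_X(cx_0)=\gamma(c)x_0$ and $B_X(1)=1$. This is well defined: if $cx_0=c'x_0$, then $\gamma(c^{-1}c')=c^{-1}c'$ fixes $x_0$. Define $B_Y$ by the same formulas, with base points $y_0$ of stabilizer $1$ or $\langle b\rangle$. The maps $B_X$ and $B_Y$ are involutions, as $\gamma^2=1$; they fix $1$ and map each $C$-orbit on $X$, respectively $Y$, onto itself. Put $B=B_X\times B_Y$. Then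
\begin{equation}\label{eq:B}
B^2=\mathrm{id},\qquad B(c\xi)=\gamma(c)B(\xi)\qquad(c\in C,\ \xi\in\Xi).
\end{equation}
In particular $B$ commutes with $z$, permutes the $C$-orbits on $\Xi$, and $C_{B\xi}=\gamma(C_\xi)$.

\subsection*{The automorphism $\Pi$}
Let $A=\mathbb{Q}G=\bigoplus_{c\in C}\mathbb{Q}T\,c$ and $\Lambda=\mathbb{Z}G$. Regard $q\in\mathbb{Q}T$ as the function $\xi\mapsto\xi(q)$ on $\Xi$. This identifies $\mathbb{Q}T$ with the ring
\[
\mathcal{F}=\{f:\Xi\to\mathbb{Q}(\omega)\ :\ f(z\xi)=\overline{f(\xi)}\ \text{for all }\xi\}.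
\]
Indeed, the map is injective, and $\dim_\mathbb{Q}\mathcal{F}=|\Xi|$ because a fixed point of $z$ contributes $\mathbb{Q}$ and a pair $\{\xi,z\xi\}$ contributes $\mathbb{Q}(\omega)$. The subrings $\mathbb{Q}V$ and $\mathbb{Q}W$ consist of the functions that depend only on $x$ and only on $y$. From $\xi(c\cdot\tau)=(c^{-1}\xi)(\tau)$ we get $cf=(f\circ c^{-1})c$, and this rule determines the multiplication of $A=\bigoplus_c\mathcal{F}c$. Define
\[
\Pi\Big(\sum_cf_c\,c\Big)=\sum_c(f_c\circ B)\,\gamma(c).
\]
Here $f\circ B\in\mathcal{F}$ because $B$ commutes with $z$. By \eqref{eq:B}, $B\gamma(c)^{-1}=c^{-1}B$, so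
\[
\Pi(c)\Pi(f)=(f\circ B\circ\gamma(c)^{-1})\gamma(c)=(f\circ c^{-1}\circ B)\gamma(c)=\Pi\big((f\circ c^{-1})c\big).
\]
Thus $\Pi$ is an automorphism of the algebra $A$ with $\Pi^2=\mathrm{id}$. As $B$ is a product map, $\Pi$ preserves $\mathbb{Q}V$ and $\mathbb{Q}W$.

Define $\iota:\mathbb{Q}H\to A$ by $\iota(vwc)=v\,\Pi(w)\,c$. The elements $v$ and $\Pi(w)$ commute, $cvc^{-1}=c\cdot v$, and
\[
c\,\Pi(w)\,c^{-1}=\Pi\big(\gamma(c)\,w\,\gamma(c)^{-1}\big)=\Pi(\gamma(c)\cdot w).
\]
These are the relations of $H$, so $\iota$ is a ring homomorphism. It is bijective because $\Pi(\mathbb{Q}W)=\mathbb{Q}W$. Put $\Gamma=\iota(\mathbb{Z}H)$, an order in $A$ with $\Gamma^\times\cong\mathcal{U}(\mathbb{Z}H)$.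

\begin{lemma}\label{lem:local}
$\Gamma_\ell=\Lambda_\ell$ for $\ell\ne3$, and $\Gamma_3=\Pi(\Lambda_3)$.
\end{lemma}

\begin{proof}
Let $\ell\ne3$ and $R=\mathbb{Z}_\ell\otimes\mathbb{Z}[\omega]$. We claim that $\mathbb{Z}_\ell W$ is the ring of \emph{all} functions $f:Y\to R$ with $f(y^{-1})=\overline{f(y)}$. By Fourier inversion, such an $f$ has coefficient $|W|^{-1}\sum_yf(y)y(w)^{-1}$ at $w$. This lies in $R$ since $\ell\nmid|W|$, and it is fixed by conjugation, so it lies in $\mathbb{Z}_\ell$. This description is invariant under $f\mapsto f\circ B_Y$, so $\Pi(\mathbb{Z}_\ell W)=\mathbb{Z}_\ell W$ and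
\[
\Gamma_\ell=\textstyle\bigoplus_c\mathbb{Z}_\ell V\cdot\Pi(\mathbb{Z}_\ell W)\,c=\Lambda_\ell .
\]
Since $3\nmid|V|$, Fourier inversion also shows that $\mathbb{Z}_3V$ is the ring of all functions $X\to\mathbb{Z}_3$. So $\Pi(\mathbb{Z}_3V)=\mathbb{Z}_3V$ and $\Pi(\Lambda_3)=\bigoplus_c\mathbb{Z}_3V\cdot\Pi(\mathbb{Z}_3W)\,\gamma(c)=\Gamma_3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}\,(3)]
By Lemma~\ref{lem:local}, $\mathbb{Z}_\ell H\cong\Gamma_\ell\cong\Lambda_\ell=\mathbb{Z}_\ell G$. The intersection $\Lambda\cap\Gamma$ is an order, and its unit group has finite index in $\Lambda^\times$ and in $\Gamma^\times$ by Lemma~\ref{lem:closure}.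
\end{proof}

\section{Simple components and a $\Pi$-stable order}\label{sec:components}

To apply Theorem~\ref{thm:bms} we need an order $M\supseteq\Lambda,\Gamma$ whose noncommutative factors are full matrix rings over rings of integers, and we need to know how $\Pi$ acts on these factors. We therefore write down an explicit lattice in each simple $A$-module.

The indicator function of a $C$-orbit $O\subseteq\Xi$ lies in $\mathcal{F}$ and is central in $A$. So $A=\prod_OA_O$ with $A_O=\bigoplus_c\mathcal{F}_Oc$, where $\mathcal{F}_O$ is the ring of restrictions to $O$ of functions in $\mathcal{F}$, and $\dim_\mathbb{Q}A_O=|O||C|$. The factor $A_{\{1\}}$ is $\mathbb{Q}C$, which Lemma~\ref{lem:QC} describes; we regard $\rho_\pm$ as defined on $A$ through the projection onto it.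

Let $O\ne\{1\}$. The image $\bar C_O$ of $C_\xi$ in $E$ does not depend on $\xi\in O$, since these stabilizers are conjugate and $E$ is abelian, and $C_\xi\cong\bar C_O$. Let $\psi$ and $\mathrm{sgn}$ be the characters of $E$ with $\psi(\bar b)=\zeta_m$, $\psi(\bar z)=1$ and $\mathrm{sgn}(\bar b)=1$, $\mathrm{sgn}(\bar z)=-1$, viewed also as characters of $C$. Define $\Theta_O$ by the following table, whose rows are the cases of Lemma~\ref{lem:stab}(b).
\[
\begin{array}{c|c|c|c|c}
\xi=(x,y)\in O & \bar C_O & |O| & \Theta_O & \mathbb{Z}[\theta]\ \ (\theta\in\Theta_O)\\ \hline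
y=1 & \langle\bar z\rangle & mr & 1,\ \mathrm{sgn} & \mathbb{Z},\ \mathbb{Z}\\
y=1 & E & r & 1,\ \mathrm{sgn},\ \psi,\ \mathrm{sgn}\,\psi & \mathbb{Z},\ \mathbb{Z},\ \mathbb{Z}[\zeta_m],\ \mathbb{Z}[\zeta_m]\\
y\ne1 & 1 & 2mr & 1 & \mathbb{Z}\\
y\ne1 & \langle\bar b\rangle & 2r & 1,\ \psi & \mathbb{Z},\ \mathbb{Z}[\zeta_m]
\end{array}
\]
Here $\mathbb{Z}[\theta]$ is the ring generated by the values of $\theta$, the ring of integers of its fraction field $\mathbb{Q}(\theta)$. In each row, as $\theta$ runs through $\Theta_O$ and $\phi$ through the embeddings $\mathbb{Q}(\theta)\to\mathbb{C}$, the restriction of $\phi\circ\theta$ to $C_\xi$ runs through the characters of $C_\xi$, each exactly once.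

Let $R_O=\{f\in\mathcal{F}_O:f(O)\subseteq\mathbb{Z}[\omega]\}$, a lattice of rank $|O|$ in $\mathcal{F}_O$. For $\theta\in\Theta_O$ let $A$ act on $N_{O,\theta}=\mathcal{F}_O\otimes_\mathbb{Q}\mathbb{Q}(\theta)$ by
\[
f(g\otimes s)=fg\otimes s,\qquad c(g\otimes s)=(g\circ c^{-1})\otimes\theta(c)s .
\]
This respects $cf=(f\circ c^{-1})c$ and gives $\rho_{O,\theta}:A\to\operatorname{End}_{\mathbb{Q}(\theta)}(N_{O,\theta})$.

\begin{lemma}\label{lem:AO}
For $O\ne\{1\}$ the maps $\rho_{O,\theta}$ induce $A_O\cong\prod_{\theta\in\Theta_O}\operatorname{End}_{\mathbb{Q}(\theta)}(N_{O,\theta})$.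
\end{lemma}

\begin{proof}
We have $\mathbb{C}\otimes\mathcal{F}=\mathbb{C}T=\mathbb{C}^\Xi$, so $\mathbb{C}\otimes\mathcal{F}_O=\mathbb{C}^O$, and $\mathbb{C}\otimes N_{O,\theta}=\bigoplus_\phi N^\phi$, where $N^\phi$ is $\mathbb{C}^O$ with $c$ acting on point functions by $\delta_\xi\mapsto\phi(\theta(c))\delta_{c\xi}$. A submodule of $N^\phi$ is stable under multiplication by the $\delta_\xi$, so it is spanned by point functions, and $C$ is transitive on $O$. Hence $N^\phi$ is simple. The group $C_\xi$ acts on the line $\delta_\xi N^\phi$ by $\phi\circ\theta$, so the modules $N^\phi$ for all pairs $(\theta,\phi)$ are pairwise nonisomorphic. Consequently $\operatorname{End}_A(N_{O,\theta})$ has dimension $[\mathbb{Q}(\theta):\mathbb{Q}]$ and equals the field $\mathbb{Q}(\theta)$. As $A$ is semisimple, the $N_{O,\theta}$ are pairwise nonisomorphic simple modules, and the density theorem shows that the map of the lemma is surjective. The target has dimension $\sum_\theta[\mathbb{Q}(\theta):\mathbb{Q}]\,|O|^2=|C_\xi||O|^2=|C||O|=\dim A_O$.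
\end{proof}

Let $J$ be the set of indices $+$, $-$ and $(O,\theta)$ with $O\ne\{1\}$, $\theta\in\Theta_O$. For $j\in J$ define a ring $O_j$ and a free $O_j$-module $L_j$ of rank $n_j$ by
\[
O_\pm=O_k,\ \ L_\pm=\mathbb{Z}[\zeta],\ \ n_\pm=m;\qquad O_{O,\theta}=\mathbb{Z}[\theta],\ \ L_{O,\theta}=R_O\otimes\mathbb{Z}[\theta],\ \ n_{O,\theta}=|O|;
\]
for $j=\pm$ freeness is Lemma~\ref{lem:QC}(b). Let $M$ be the set of $\mu\in A$ whose image in $\mathbb{Q}E$ lies in $\mathbb{Z}E$ and which satisfy $\rho_j(\mu)L_j\subseteq L_j$ for all $j$. By Lemmas~\ref{lem:QC}(a) and~\ref{lem:AO},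
\[
M\cong\mathbb{Z}E\times\prod_{j\in J}M_{n_j}(O_j),\qquad n_j\ge11,\qquad O_j\in\{\mathbb{Z},\ \mathbb{Z}[\zeta_m],\ O_k\}.
\]
The \emph{reduced norm} $\operatorname{nr}_j(\mu)$ is the determinant of $\rho_j(\mu)$ over the fraction field of $O_j$.

\begin{proposition}\label{prop:M}
We have $\Pi(M)=M$ and $\Lambda,\Gamma\subseteq M$. For $\mu\in A$, the elements $\mu$ and $\Pi(\mu)$ have the same image in $\mathbb{Q}E$. Moreover $\Theta_{BO}=\Theta_O$ for every orbit $O\ne\{1\}$, and
\begin{equation}\label{eq:nr}
\operatorname{nr}_\pm(\Pi(\mu))=\overline{\operatorname{nr}_\pm(\mu)},\qquad \operatorname{nr}_{BO,\theta}(\Pi(\mu))=\operatorname{nr}_{O,\theta}(\mu).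
\end{equation}
\end{proposition}

\begin{proof}
As $B(1)=1$, the map $\Pi$ induces $\gamma$ on $A_{\{1\}}=\mathbb{Q}C$ and the identity on $\mathbb{Q}E$. By Lemma~\ref{lem:QC}(c), $\rho_\pm(\Pi(\mu))$ is the conjugate of $\rho_\pm(\mu)$ by complex conjugation on $\mathbb{Q}(\zeta)$, which preserves $\mathbb{Z}[\zeta]$. If $\rho_\pm(\mu)$ has matrix $(\mu_{pq})$ in a $k$-basis $(e_q)$, then $\rho_\pm(\Pi(\mu))$ has matrix $(\overline{\mu_{pq}})$ in the basis $(\overline{e_q})$. This gives the first formula.

Let $O\ne\{1\}$. Since $C_{B\xi}=\gamma(C_\xi)$ and $\gamma$ is trivial on $E$, we have $\bar C_{BO}=\bar C_O$, and $\Theta_O$ depends only on $\bar C_O$. The map $i:g\otimes s\mapsto(g\circ B)\otimes s$ is a $\mathbb{Q}(\theta)$-linear bijection $N_{O,\theta}\to N_{BO,\theta}$ taking $L_{O,\theta}$ onto $L_{BO,\theta}$. We claim that $i\circ\rho_{O,\theta}(\mu)=\rho_{BO,\theta}(\Pi(\mu))\circ i$. For $\mu=f\in\mathcal{F}$ this says $(fg)\circ B=(f\circ B)(g\circ B)$. For $\mu=c$ it follows from $c^{-1}B=B\gamma(c)^{-1}$ and $\theta\circ\gamma=\theta$. The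 claim gives the second formula. We also see that $\Pi(\mu)$ preserves all the lattices if $\mu$ does; so $\Pi(M)\subseteq M$, and equality holds as $\Pi^2=\mathrm{id}$.

The group $C$ preserves the lattices. An element of $T$ is a function with values in $\mathbb{Z}[\omega]$ and value $1$ at the trivial character, so it lies in $M$. Hence $\Lambda\subseteq M$, and $\Gamma$, which is generated by $V$, $\Pi(W)$ and $C$, lies in $M$ too.
\end{proof}

\section{Reduced norms of units}\label{sec:norms}

The automorphism $\Pi$ does move components. Take base points $x_0\in X$ and $y_0\in Y$ with stabilizers $\langle z\rangle$ and $1$. They exist: by Lemma~\ref{lem:stab} the only other nontrivial orbits are those of $x_*$ and $y_*$, of sizes $r<2^m-1$ and $2r<3^m-1$. Then $B(x_0,ay_0)=(x_0,a^{-1}y_0)$ is not in the orbit $O$ of $(x_0,ay_0)$, as $ca\ne a^{-1}$ for $c\in\langle z\rangle$. A unit of $M$ with determinant $-1$ at $O$ and $1$ at $BO$ exhibits the obstruction met at the end of Example~\ref{ex:model}. Units of the two group rings avoid it, because the components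 at $O$ and $BO$ are congruent at the prime $3$.

\begin{proposition}\label{prop:norms}
For $u\in\Lambda^\times\cup\Gamma^\times$ and $j\in J$ we have $\operatorname{nr}_j(\Pi(u))=\operatorname{nr}_j(u)$.
\end{proposition}

\begin{proof}
We have $u\in M^\times$, so $\operatorname{nr}_j(u)\in O_j^\times$. For $j=\pm$ this group is $\{\pm1\}$, and the first formula of \eqref{eq:nr} gives the claim. For the other indices, the second formula reduces it to
\begin{equation}\label{eq:goal}
\operatorname{nr}_{O,\theta}(u)=\operatorname{nr}_{BO,\theta}(u)\qquad(O\ne\{1\},\ \theta\in\Theta_O).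
\end{equation}
Let $\xi=(x,y)\in O$ be as in Lemma~\ref{lem:stab}(b).

\emph{Case $x=1$ or $y=1$.} If $x=1$, then $B\xi=(1,B_Yy)=(1,cy)=c\xi$ for some $c\in C$. If $y=1$, then $B\xi=(cx,1)=c\xi$ for some $c$. So $BO=O$.

\emph{Case $x,y\ne1$ and $C_\xi=\langle b\rangle$.} Both $\xi$ and $B\xi$ have nontrivial coordinates and are fixed by $b=\gamma(b)$. By Lemma~\ref{lem:stab}(a) both lie in $\{(x_*,y_*),(x_*,y_*^{-1})\}=\{\xi,z\xi\}$. So $BO=O$.

\emph{Case $x,y\ne1$ and $C_\xi=1$.} Then $C$ acts freely on $O$ and on $BO$, the only character is $\theta=1$, and both sides of \eqref{eq:goal} are signs: $\det(u|R_O)$ and $\det(u|R_{BO})$. It suffices to show that they are congruent modulo $3$.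

Let $\lambda\mapsto\tilde\lambda$ be the reduction $\mathbb{Z}[\omega]\to\mathbb{Z}[\omega]/(\sqrt{-3})=\mathbb{F}_3$. It sends $\omega$ to $1$, so $\lambda$ and $\overline\lambda$ have the same reduction. Write $u=\sum_cf_cc$. If $u\in\Lambda$, each $f_c$ is an integral combination of functions $(x',y')\mapsto x'(v)\,y'(w)$; if $u\in\Gamma$, of functions $(x',y')\mapsto x'(v)\,(B_Yy')(w)$. In both cases the second factor is a power of $\omega$, so the function $\tilde f_c:\Xi\to\mathbb{F}_3$ depends only on the coordinate $x'$. For $O'\in\{O,BO\}$ let $\tilde u_{O'}$ be the endomorphism $g\mapsto\sum_c\tilde f_c\cdot(g\circ c^{-1})$ of $\mathbb{F}_3^{O'}$. It commutes with the action of $z$, so it preserves the decomposition of $\mathbb{F}_3^{O'}$ into the functions that are even and odd under $z$.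

Let $R'=\{g\in R_{O'}:g(O')\subseteq\sqrt{-3}\,\mathbb{Z}[\omega]\}$, so $3R_{O'}\subseteq R'\subseteq R_{O'}$, and $u$ preserves all three lattices. Since $z$ has no fixed point on $O'$, the values of $g\in R_{O'}$ can be prescribed freely on one point of each pair $\{\xi',z\xi'\}$. So $g\mapsto\tilde g$ identifies $R_{O'}/R'$ with the even functions. An element of $R'$ has the form $\sqrt{-3}\,g'$ with $g'(z\xi')=-\overline{g'(\xi')}$, and $\sqrt{-3}\,g'\mapsto\widetilde{g'}$ identifies $R'/3R_{O'}$ with the odd functions. Under both identifications $u$ acts as $\tilde u_{O'}$. Hence $\det(u|R_{O'})\equiv\det\tilde u_{O'}\pmod3$.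

Finally, $B_Xx=c_0x$ for some $c_0\in C$, so $\xi'=c_0^{-1}B\xi\in BO$ has first coordinate $x$. As both orbits are free, $h(c\xi)=c\xi'$ defines a $C$-equivariant bijection $h:O\to BO$, and it preserves first coordinates. So $\tilde f_c\circ h=\tilde f_c$, and $g\mapsto g\circ h$ intertwines $\tilde u_{BO}$ with $\tilde u_O$. The two determinants agree.
\end{proof}

The components with center $\mathbb{Q}(\zeta_m)$, whose unit groups are infinite, occur only where $BO=O$, and there \eqref{eq:nr} says that $\Pi$ preserves the reduced norm of every element. Everywhere else the norm of a unit is a sign.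

\begin{remark}\label{rem:z}
This is the purpose of $z$. Without it, let $C_0=\langle a,b\rangle$ and $\xi=(x,y)$ with $y\ne1$. If $cy=y^{-1}$ with $c\in C_0$, then $c^2$ fixes $y$, hence so does $c$, which has odd order; this gives $y=y^{-1}$ and $y=1$. So $\overline\xi\notin C_0\xi$, and the function equal to $\omega$ on $C_0\xi$, to $\overline\omega$ on $C_0\overline\xi$ and to $0$ elsewhere is central in $\mathbb{Q}[T\rtimes C_0]$. The centers would contain $\omega$. Reduction modulo $\sqrt{-3}$ does not separate the powers of $\omega$, and the congruence kernels of the next section would have order divisible by $3$.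
\end{remark}

\section{A section at the prime $3$}\label{sec:section}

Let $U=M^\times$, let $\kappa:\widehat U\to\widehat M^\times=\prod_\ell M_\ell^\times$ be as in Lemma~\ref{lem:closure}, and let $\kappa_\ell$ be its components. Put
\[
S=\prod_{j\in J}\mathrm{SL}_{n_j}(O_j)\trianglelefteq U,\qquad \mathrm{SL}(M_\ell)=\prod_{j\in J}\mathrm{SL}_{n_j}(\mathbb{Z}_\ell\otimes O_j)\trianglelefteq M_\ell^\times,
\]
both with component $1$ in the factor belonging to $E$. The subgroup $\mathrm{SL}(M_\ell)$ is closed in $M_\ell^\times$.

We want to change an element of $\widehat U$ at the prime $3$ only. In Example~\ref{ex:model} this made sense because the completion was a product over the primes. Here the fields $k$ and $\mathbb{Q}(\zeta_m)$ are totally complex, and $\widehat S\to\prod_\ell\mathrm{SL}(M_\ell)$ has a kernel. What we need is a canonical lift of the single factor $\mathrm{SL}(M_3)$.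

\begin{proposition}\label{prop:section}
There is a continuous homomorphism $s:\mathrm{SL}(M_3)\to\widehat U$ such that, for all $w\in\mathrm{SL}(M_3)$ and $g\in\widehat U$,
\[
\kappa_3(s(w))=w,\qquad \kappa_\ell(s(w))=1\ \ (\ell\ne3),\qquad s\big(\kappa_3(g)\,w\,\kappa_3(g)^{-1}\big)=g\,s(w)\,g^{-1}.
\]
\end{proposition}

\begin{proof}
By Theorem~\ref{thm:bms}, the map $\pi:\widehat S=\prod_j\widehat{\mathrm{SL}_{n_j}(O_j)}\to\prod_\ell\mathrm{SL}(M_\ell)$ is surjective with central kernel $\mathcal{C}$, a finite product of groups of order $1$ (for $\mathbb{Z}$), $2m$ (for $\mathbb{Z}[\zeta_m]$) and $2$ (for $O_k$). So $|\mathcal{C}|$ is prime to $3$. View $Q=\mathrm{SL}(M_3)$ as the subgroup of $\prod_\ell\mathrm{SL}(M_\ell)$ with trivial components at $\ell\ne3$, and let $L=\pi^{-1}(Q)$, a central extension of $Q$ by $\mathcal{C}$. By a \emph{section} we mean a homomorphism $Q\to L$ whose composite with $\pi$ is the identity.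

We have $Q=\prod_j\prod_{v\mid3}\mathrm{SL}_{n_j}(O_{j,v})$, a finite product over the completions of $O_j$ at the primes above $3$. Over a local ring or a field, $\mathrm{SL}_n$ is generated by the elementary matrices $e_{pq}(x)$, and for $n\ge3$ these are commutators: $e_{pq}(x)=[e_{pl}(x),e_{lq}(1)]$ with $l\ne p,q$. Hence $Q$ is perfect, and it maps onto $\bar Q=\prod_j\prod_{v\mid3}\mathrm{SL}_{n_j}(\mathbb{F}_v)$, where $\mathbb{F}_v$ is the residue field. The kernel $K$ is a pro-$3$ group, being filtered by the principal congruence subgroups, whose successive quotients are elementary abelian $3$-groups.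

\emph{Existence of a continuous section.} Let $\tilde K=\pi^{-1}(K)$, an open normal subgroup of $L$, and let $K'$ be a Sylow pro-$3$ subgroup of $\tilde K$. It maps onto $K$ and meets $\mathcal{C}$ trivially, so $\tilde K=\mathcal{C}\times K'$. Thus $K'$ is the only Sylow pro-$3$ subgroup of $\tilde K$, and it is open and normal in $L$. The finite group $L/K'$ is a central extension of $\bar Q$ by $\mathcal{C}$. By Steinberg's theorem, the Schur multiplier $H_2(\mathrm{SL}_n(\mathbb{F}_q),\mathbb{Z})$ is trivial for $n\ge3$, with the exceptions $\mathrm{SL}_3(\mathbb{F}_2)$, $\mathrm{SL}_3(\mathbb{F}_4)$, $\mathrm{SL}_4(\mathbb{F}_2)$, none of characteristic $3$. So $H_1$ and $H_2$ of every factor of $\bar Q$ vanish. By the K\"unneth formula $H_1(\bar Q,\mathbb{Z})=H_2(\bar Q,\mathbb{Z})=0$, and by universal coefficients $H^2(\bar Q,\mathcal{C})=0$. Hence $\mathcal{C}$ has a complement in $L/K'$. Its preimage $L'$ is an open subgroup of $L$ with $L'\mathcal{C}=L$ and $L'\cap\mathcal{C}=1$. The map $\pi:L'\to Q$ is a continuous bijection of compact Hausdorff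 groups, and its inverse $s_0$ is a continuous section.

\emph{Uniqueness.} If $s_1$ is any section, then $w\mapsto s_1(w)s_0(w)^{-1}$ takes values in the central subgroup $\mathcal{C}$ and is therefore a homomorphism. It is trivial because $Q$ is perfect and $\mathcal{C}$ is abelian.

\emph{Equivariance.} For $u\in U$, conjugation by $u$ on $S$ extends to an automorphism $c_u$ of $\widehat S$, and $\pi(c_u(x))=u\pi(x)u^{-1}$, since this holds on the dense subgroup $S$. Conjugation by $u$ preserves $Q$, so $w\mapsto c_u^{-1}(s_0(uwu^{-1}))$ is a section and equals $s_0$. Let $s$ be the composite of $s_0$ with the natural map $n:\widehat S\to\widehat U$. We have $\kappa\circ n=\pi$ and $n(c_u(x))=u\,n(x)u^{-1}$, again by density of $S$. This gives the first two identities, and the third for $g\in U$. Both sides of the third are continuous in $g$, and $U$ is dense in $\widehat U$.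
\end{proof}

\begin{remark}
The proof used $3\nmid|\mathcal{C}|$, which holds because $3\nmid m$ and $O_k^\times=\{\pm1\}$. One could try to twist at $2$ instead: the order $\Pi(\Gamma)\cong\mathbb{Z}H$ agrees with $\Lambda$ at every $\ell\ne2$, since $\Pi(\Gamma_3)=\Lambda_3$, and $\Pi$ preserves $\mathbb{Z}_\ell V$ and $\mathbb{Z}_\ell W$ for $\ell\ge5$ by the proof of Lemma~\ref{lem:local}. But $|\mathcal{C}|$ is even, so the argument above does not apply at $2$.
\end{remark}

\section{The isomorphism of profinite completions}\label{sec:iso}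

\begin{proof}[Proof of Theorem~\ref{thm:main}\,(1)]
By Lemma~\ref{lem:closure} and Proposition~\ref{prop:M}, the profinite completions of $\Lambda^\times$ and $\Gamma^\times$ are $U_\Lambda=\kappa^{-1}(\widehat\Lambda^\times)$ and $U_\Gamma=\kappa^{-1}(\widehat\Gamma^\times)$. Since $\Pi(M)=M$, the map $\Pi$ extends to a continuous involutive automorphism of $M_3$. For $h\in M_3^\times$ put $d(h)=h^{-1}\Pi(h)$. Then
\begin{equation}\label{eq:cocycle}
d(hh')=h'^{-1}d(h)h'\cdot d(h'),\qquad d(h^{-1})=h\,d(h)^{-1}h^{-1},\qquad d(\Pi(h))=d(h)^{-1}.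
\end{equation}
Let $D=\{g\in\widehat U:d(\kappa_3(g))\in\mathrm{SL}(M_3)\}$. As $\mathrm{SL}(M_3)$ is closed and normal in $M_3^\times$, the first two identities show that $D$ is a closed subgroup of $\widehat U$. For $u\in\Lambda^\times\cup\Gamma^\times$, the unit $u^{-1}\Pi(u)$ of $M$ has component $1$ in $\mathbb{Z}E$ by Proposition~\ref{prop:M} and all reduced norms $1$ by Proposition~\ref{prop:norms}. So $u\in D$, and by density $U_\Lambda,U_\Gamma\subseteq D$.

Define the continuous map
\[
\Phi:D\to\widehat U,\qquad \Phi(g)=g\cdot s\big(d(\kappa_3(g))\big).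
\]
By Proposition~\ref{prop:section},
\begin{equation}\label{eq:Phi}
\kappa_3(\Phi(g))=\Pi(\kappa_3(g)),\qquad \kappa_\ell(\Phi(g))=\kappa_\ell(g)\quad(\ell\ne3),
\end{equation}
so $\Phi$ lifts the map ``$\Pi$ at $3$, identity elsewhere''. Let $g,g'\in D$, $h=\kappa_3(g)$, $h'=\kappa_3(g')$. The first identity of \eqref{eq:cocycle} and the equivariance of $s$ give
\[
\Phi(gg')=gg'\cdot g'^{-1}s(d(h))\,g'\cdot s(d(h'))=\Phi(g)\Phi(g').
\]
By \eqref{eq:Phi} and the last identity of \eqref{eq:cocycle}, $\Phi(g)\in D$ and
\[
\Phi(\Phi(g))=g\,s(d(h))\,s(d(h)^{-1})=g .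
\]
Thus $\Phi$ is a continuous automorphism of $D$ with $\Phi^2=\mathrm{id}$. By Lemma~\ref{lem:local}, $\Lambda_\ell^\times=\Gamma_\ell^\times$ for $\ell\ne3$, and $\Pi$ exchanges $\Lambda_3^\times$ and $\Gamma_3^\times$. So \eqref{eq:Phi} gives $\Phi(U_\Lambda)\subseteq U_\Gamma$ and $\Phi(U_\Gamma)\subseteq U_\Lambda$, and $\Phi$ restricts to an isomorphism of profinite groups $U_\Lambda\to U_\Gamma$. Since $\Lambda^\times=\mathcal{U}(\mathbb{Z}G)$ and $\Gamma^\times\cong\mathcal{U}(\mathbb{Z}H)$, the profinite completions of the two unit groups are isomorphic, and the groups have the same finite epimorphic images.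
\end{proof}

The map $\Phi$ multiplies each element by an element of the closure of $S$. For this reason the proof needs no information on the infinite abelian group $U/S$, which involves the units of $\mathbb{Z}E$ and of $\mathbb{Z}[\zeta_m]$, beyond Proposition~\ref{prop:norms}.

\begin{thebibliography}{9}

\bibitem{BMS}
Bass, Milnor, Serre,
\emph{Solution of the congruence subgroup problem for $\mathrm{SL}_n$ $(n\ge3)$ and $\mathrm{Sp}_{2n}$ $(n\ge2)$},
Publ. Math. IH\'ES 33 (1967).

\bibitem{CRZ}
Sheila Chagas, \'Angel del R\'{\i}o, Pavel Zalesskii,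
\emph{Aritmethic lattices of $\mathrm{SO}(1,n)$ and units of group rings},
arXiv:2302.09375 (2023).

\end{thebibliography}
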